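# Expander graphs and Cartan subalgebras of the quasi-local algebra

## 1. Quasi-local operators, expanders, and the coordinate algebra

Take the full matrix algebra $M_N(\mathbb C)$ and its diagonal matrices. The diagonal is maximal abelian, matrices can be compressed to it, and all of $M_N(\mathbb C)$ is spanned by matrix units, which move the diagonal into itself. A Cartan subalgebra is an abelian subalgebra that behaves like this. We ask whether a particular algebra of infinite matrices, the quasi-local algebra of a sequence of expander graphs, has one. There is an obvious candidate, the algebra of all diagonal matrices. We first show that this candidate fails, and then ask what has to change for an arbitrary candidate.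

**The space.** A metric space $(X,d)$ is *uniformly locally finite* (u.l.f.) if $\beta(r):=\sup_{x}|B(x,r)|<\infty$ for all $r>0$, where $B(x,r)$ is the closed ball. Such an $X$ is countable, being a union of finite balls $B(x_0,n)$. So $H=\ell_2(X)$, with standard basis $(\delta_x)_{x\in X}$, is separable. For $A\subseteq X$ let $\chi_A$ be the projection onto $\ell_2(A)$. We view $\ell_\infty(X)$ as the algebra of operators diagonal in $(\delta_x)$, write $e(x)=\langle e,\delta_x\rangle$, let $\mathcal K=\mathcal K(H)$ be the compact operators, and put $d(A,B)=\inf\{d(x,y):x\in A,\,y\in B\}$, with $d(A,B)=\infty$ if $A$ or $B$ is empty.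

**Definition (quasi-local algebra).** $\mathrm C^*_{ql}(X)$ is the $\mathrm C^*$-algebra of all $a\in\mathcal B(H)$ such that for every $\varepsilon>0$ there is $r>0$ with
$$\|\chi_A a\chi_B\|\le\varepsilon\quad\text{whenever } A,B\subseteq X \text{ and } d(A,B)>r. \tag{1}$$

If $a$ is diagonal, then $\chi_Aa\chi_B=0$ for disjoint $A,B$, so $\ell_\infty(X)\subseteq \mathrm C^*_{ql}(X)$. The matrix unit $|\delta_x\rangle\langle\delta_y|$ satisfies $\chi_A|\delta_x\rangle\langle\delta_y|\chi_B=0$ as soon as $d(A,B)>d(x,y)$. Hence $\mathrm C^*_{ql}(X)$ contains all matrix units, and so $\mathcal K\subseteq\mathrm C^*_{ql}(X)$.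

**Definition (expanders).** A finite undirected graph $G=(V,E)$ is a *$(k,h)$-expander*, with $h>0$, if every vertex is incident to at most $k$ edges and $|\partial A|\ge h|A|$ for all $A\subseteq V$ with $|A|\le|V|/2$, where $\partial A$ is the set of vertices outside $A$ that have a neighbor in $A$. Such a graph is connected, and $V$ carries the shortest-path metric.

For example, the complete graph on four points is a $(3,1)$-expander: a single vertex has boundary of size $3$, and a pair has boundary of size $2$. Long cycles do not have a common $h$: in a cycle of length $2N$ (with $N\ge 2$), an arc of $N$ vertices has boundary of size $2$, so $h\le 2/N$.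

**Definition (coarse disjoint union).** Let $k,h$ be fixed and let $(X_n,d_n)$ be vertex sets of $(k,h)$-expanders with $|X_n|\to\infty$. Give $X=\bigsqcup_nX_n$ a metric $d$ that restricts to $d_n$ on each $X_n$ and satisfies $d(X_n,X_m)\to\infty$ as $n,m\to\infty$, $n\ne m$. Then $X$ is a *coarse disjoint union of expander graphs*.

Such an $X$ is u.l.f. Fix $R$. There is $N$ with $d(X_n,X_m)>R$ for distinct $n,m\ge N$. Moreover, a fixed $X_l$ can be within $R$ of only finitely many $X_m$: two such sets satisfy $d(X_m,X_{m'})\le 2R+\operatorname{diam}X_l$, which is impossible for large $m\ne m'$. So only finitely many pairs of distinct blocks are at distance at most $R$. The blocks in these pairs form a finite set $X'$, and every ball of radius $R$ has at most $\sum_{i\le R}k^i+|X'|$ points.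

**Definition (Cartan subalgebra).** A $\mathrm C^*$-subalgebra $D\subseteq\mathcal A$ is a *Cartan subalgebra* if it is maximal abelian, if its normalizers, that is, the $n\in\mathcal A$ with $nDn^*\cup n^*Dn\subseteq D$, generate $\mathcal A$ as a $\mathrm C^*$-algebra, and if there is a faithful conditional expectation $E:\mathcal A\to D$.

Recall that a conditional expectation is a positive contractive projection onto $D$ satisfying $E(ab)=E(a)b$ and $E(ba)=bE(a)$ for $b\in D$, and that it is faithful if $E(a^*a)=0$ forces $a=0$. In $M_2(\mathbb C)$ with $D$ the diagonal, $\begin{pmatrix}0&1\\0&0\end{pmatrix}$ is a normalizer. The unitary $w=\frac1{\sqrt2}\begin{pmatrix}1&1\\1&-1\end{pmatrix}$ is not, since $w\begin{pmatrix}1&0\\0&0\end{pmatrix}w^*=\frac12\begin{pmatrix}1&1\\1&1\end{pmatrix}$.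

The result of these notes is the following.

**Theorem 1.** Let $X=\bigsqcup_nX_n$ be a coarse disjoint union of expander graphs. Then $\mathrm C^*_{ql}(X)$ has no Cartan subalgebra.

The question comes from Bruno M. Braga, Ján Špakula, Alessandro Vignati, "A note on the quasi-local algebra of expander graphs", arXiv:2508.07327 (2025). It is known that for such $X$ there is no Cartan subalgebra isomorphic to $\ell_\infty$. We do not use this. We start with a single candidate.

**Proposition 1.1 (special case).** For $X$ as in Theorem 1, $\ell_\infty(X)$ is not a Cartan subalgebra of $\mathrm C^*_{ql}(X)$.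

Two of the three requirements do hold. An operator commuting with every $\chi_{\{x\}}$ is diagonal, so $\ell_\infty(X)$ is maximal abelian. Taking the diagonal part, $E(a)=\sum_x\langle a\delta_x,\delta_x\rangle\chi_{\{x\}}$, is a conditional expectation, and it is faithful because $E(a^*a)=0$ says $\|a\delta_x\|^2=0$ for all $x$. So the normalizers must fail to generate. Sections 2–4 prove this in three parts: normalizers of $\ell_\infty(X)$ are close to band matrices, $\mathrm C^*_{ql}(X)$ contains large matrix blocks, and large matrix blocks cannot consist of near-band matrices.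

## 2. Normalizers of $\ell_\infty(X)$ are close to band matrices

Let $(e_i)_{i\in I}$ be an orthonormal basis of $H$. The $(i,j)$ entry of $T\in\mathcal B(H)$ is $T_{ij}=\langle Te_j,e_i\rangle$. For $F\subseteq I\times I$ let $S(F)$ be the linear space of bounded operators with $T_{ij}=0$ for $(i,j)\notin F$. An operator is *monomial* in the basis if each row and each column has at most one nonzero entry. A monomial operator sends distinct basis vectors to multiples of distinct basis vectors, or to zero, so its norm is the supremum of the moduli of its entries.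

If $d_I$ is a u.l.f. metric on $I$, the *uniform Roe algebra* $\mathrm C^*_u(I,d_I)$ is the norm closure of $\bigcup_rS(\{(i,j):d_I(i,j)\le r\})$, the operators of finite propagation. For example, the shift on $\ell_2(\mathbb Z)$ has propagation $1$.

In this section the basis is $(\delta_x)$ and $F_r=\{(x,y):d(x,y)\le r\}$, $r\in\mathbb N$.

**Proposition 2.1.** Let $X$ be u.l.f. The closed linear span of the normalizers of $\ell_\infty(X)$ in $\mathrm C^*_{ql}(X)$ is contained in $\overline{\bigcup_rS(F_r)}$.

**Step 1: normalizers are monomial.** If $v$ is a normalizer, then $v\chi_{\{y\}}v^*=|v\delta_y\rangle\langle v\delta_y|$ is diagonal of rank at most one. So $v\delta_y$ is a multiple of some $\delta_x$. The same holds for $v^*$, and so $v$ is monomial.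

**Step 2: remove the small entries and normalize the others.** The purpose is to turn every entry that we keep into a number of modulus one, because quasi-locality excludes far-away entries only when they are not small. Write $v\delta_y=c_y\delta_{\sigma(y)}$ for the $y$ with $v\delta_y\ne0$. Fix $t>0$ and let $v_t$ be $v$ with all entries of modulus less than $t$ replaced by $0$. Then $\|v-v_t\|\le t$. Let $g(s)=\max(s,t^2)^{-1/2}$ and $v'=v\,g(v^*v)\in\mathrm C^*_{ql}(X)$. As $v^*v$ is diagonal with entries $|c_y|^2$, we get $v'\delta_y=c_y\max(|c_y|,t)^{-1}\delta_{\sigma(y)}$.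

**Step 3: use quasi-locality.** Choose $r\in\mathbb N$ with $\|\chi_Av'\chi_B\|\le\frac14$ whenever $d(A,B)>r$. If $|c_y|\ge t$, then $\|\chi_{\{\sigma(y)\}}v'\chi_{\{y\}}\|=1$, so $d(\sigma(y),y)\le r$. Thus $v_t\in S(F_r)$. Since $t$ was arbitrary, $v\in\overline{\bigcup_rS(F_r)}$. The sets $S(F_r)$ are linear spaces increasing with $r$, so the closure of their union is a closed linear space, and it contains the closed span. $\square$

## 3. Flat functions and large matrix blocks

We want many operators in $\mathrm C^*_{ql}(X)$ that are far from band matrices. The block algebra $\prod_n\mathcal B(\ell_2(X_n))$ is too large. Since $|X_n|\to\infty$ with degrees at most $k$, the diameters of the $X_n$ tend to infinity, and we may choose $x_n,y_n\in X_n$ with $d(x_n,y_n)\to\infty$. Then $\bigoplus_n|\delta_{x_n}\rangle\langle\delta_{y_n}|$ violates (1) with $A=\{x_n\}$, $B=\{y_n\}$, at every $r$ for large $n$. The trouble is vectors concentrated on few points. At the other extreme, let $p_n$ be the projection onto the constants on $X_n$. For $A,B\subseteq X_n$,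
$$\|\chi_Ap_n\chi_B\|=\frac{\sqrt{|A||B|}}{|X_n|}\le\Big(\frac{\min(|A|,|B|)}{|X_n|}\Big)^{1/2},$$
which is small if distant subsets of an expander cannot both be large. So we look for subspaces of growing dimension all of whose unit vectors are spread out, and we first check the statement about distant subsets.

For disjoint nonempty finite sets $Y_n\subseteq X$ put
$$c(r):=\sup_n\ \sup\Big\{\frac{\min(|A|,|B|)}{|Y_n|}:A,B\subseteq Y_n,\ d(A,B)>r\Big\}. \tag{2}$$
For $Y_n=\{1,\dots,3n\}$ with the usual distance, the first and last thirds show that $c(r)\ge\frac13$ for all $r$. Expanders behave differently.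

**Lemma 3.1.** If $X$ is a coarse disjoint union of expanders and $Y_n=X_n$, then $c(r)\le\frac12(1+h)^{-\lfloor r/2\rfloor}\to0$.

*Proof.* Let $N_s(A)=\{x\in X_n:d(x,A)\le s\}$ for integers $s\ge 0$ and nonempty $A\subseteq X_n$. Then $N_1(A)=A\cup\partial A$, so $|N_1(A)|\ge(1+h)|A|$ if $|A|\le|X_n|/2$. For the path metric $N_{s+1}(A)=N_1(N_s(A))$. Hence if $|N_s(A)|\le|X_n|/2$, induction gives $(1+h)^s|A|\le|N_s(A)|\le|X_n|/2$. Now let $d(A,B)>r$ with $A,B$ nonempty, and $s=\lfloor r/2\rfloor$. A common point of $N_s(A)$ and $N_s(B)$ would give $d(A,B)\le2s\le r$, so these sets are disjoint and one of them has at most $|X_n|/2$ points. Therefore $\min(|A|,|B|)\le\frac12(1+h)^{-s}|X_n|$. If $A$ or $B$ is empty, the minimum is $0$. $\square$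

The flat subspaces come from random signs. We need one computation, which is used again in Section 7.

**Lemma 3.2 (fourth moment).** Let $(\varepsilon_l)$ be a finite or countable family of independent uniform signs and let $(a_l)$ be complex with $\sum|a_l|<\infty$. Then $\mathbb E\big|\sum_la_l\varepsilon_l\big|^4\le3\big(\sum_l|a_l|^2\big)^2$.

*Proof.* For finitely many terms expand
$$\mathbb E\Big|\sum a_l\varepsilon_l\Big|^4=\sum_{p,q,r,s}a_pa_q\overline{a_r}\,\overline{a_s}\;\mathbb E(\varepsilon_p\varepsilon_q\varepsilon_r\varepsilon_s).$$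
The expectation is $1$ if the four indices can be matched in equal pairs, and $0$ otherwise. The matching $p=q$, $r=s$ contributes $|\sum a_l^2|^2$. Each of the matchings $p=r,q=s$ and $p=s,q=r$ contributes $(\sum|a_l|^2)^2$. Terms with all indices equal are counted three times instead of once. So the fourth moment equals
$$2\Big(\sum|a_l|^2\Big)^2+\Big|\sum a_l^2\Big|^2-2\sum|a_l|^4\le3\Big(\sum|a_l|^2\Big)^2.$$
For infinitely many terms the partial sums converge uniformly to a bounded function, so the inequality passes to the limit. $\square$

For subspaces $H_n\subseteq\ell_2(Y_n)$, the algebra $\prod_n\mathcal B(H_n)$ of bounded sequences acts on $\bigoplus_nH_n\subseteq H$, and by $0$ on the complement.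

**Lemma 3.3.** Let $X$ be u.l.f. and let $Y_n\subseteq X$ be disjoint nonempty finite sets with $c(r)\to0$. There are $H_n\subseteq\ell_2(Y_n)$ with $\dim H_n=\lfloor\log_2|Y_n|\rfloor$ and $\prod_n\mathcal B(H_n)\subseteq\mathrm C^*_{ql}(X)$.

**Step 1: choose the subspace.** Let $N=|Y_n|$ and $m=\lfloor\log_2N\rfloor$, so $2^m\le N<2^{m+1}$. Pick $Z\subseteq Y_n$ with $|Z|=2^m>N/2$ and identify $Z$ with $\{\pm1\}^m$. Let $\rho_1,\dots,\rho_m:Z\to\{\pm1\}$ be the coordinate functions. Under the uniform probability on $Z$ they are independent uniform signs. Put $f_l=2^{-m/2}\rho_l$ on $Z$ and $f_l=0$ elsewhere. These are orthonormal. Let $H_n$ be their span and $P_n$ its projection.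

**Step 2: every unit vector of $H_n$ is flat.** Let $f=\sum c_lf_l$ with $\sum|c_l|^2=1$. By Lemma 3.2,
$$\sum_x|f(x)|^4=2^{-2m}\sum_{x\in Z}\Big|\sum c_l\rho_l(x)\Big|^4=2^{-m}\,\mathbb E\Big|\sum c_l\rho_l\Big|^4\le3\cdot2^{-m}\le\frac6N .$$
For instance, if $m=2$, the vector $(f_1+f_2)/\sqrt2$ has values $\frac1{\sqrt2}(1,0,0,-1)$ and fourth-power sum $\frac12\le\frac34$. By Cauchy–Schwarz, $\|\chi_Af\|^2\le|A|^{1/2}(6/N)^{1/2}$ for $A\subseteq Y_n$, and therefore
$$\|\chi_AP_n\|\le\Big(\frac{6|A|}{|Y_n|}\Big)^{1/4}.\tag{3}$$

**Step 3: quasi-locality of the whole product.** Let $a=\bigoplus a_n\in\prod\mathcal B(H_n)$ and $d(A,B)>r$. Put $A_n=A\cap Y_n$, $B_n=B\cap Y_n$, so $d(A_n,B_n)>r$. As $a$ is block diagonal and $a_n=P_na_nP_n$,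
$$\|\chi_Aa\chi_B\|=\sup_n\|\chi_{A_n}P_na_nP_n\chi_{B_n}\|\le\|a\|\sup_n\min\big(\|\chi_{A_n}P_n\|,\|P_n\chi_{B_n}\|\big)\le\|a\|(6c(r))^{1/4}\to0.\qquad\square$$

## 4. Haar unitaries do not fit into sparse supports

Now we show that a large matrix block cannot consist of operators close to band matrices. Nothing here mentions $X$ or quasi-locality. We only use an orthonormal basis and supports that are sparse in each column. The reason is a count. A Haar unitary of an $m$-dimensional space has its mass spread evenly, so its pairing with a sparse bounded matrix is of order $\sqrt m$, whereas its pairing with itself is $m$.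

**Lemma 4.1.** Let $(e_i)_{i\in I}$ be an orthonormal basis of a separable Hilbert space $H$, let $F\subseteq I\times I$ be symmetric with $|\{i:(i,j)\in F\}|\le\kappa$ for all $j$, and let $L\subseteq H$ have dimension $m\ge1$ and projection $P$. Operators on $L$ are extended by $0$ to $L^\perp$.

1. There is $W\in\mathcal U(L)$ with $\sum_{(i,j)\in F}|W_{ij}|\le\kappa\sqrt m$.
2. If $W\in\mathcal U(L)$, $\|a\|\le1$, $aP=W$, and some $T\in S(F)$ has $\|a-T\|\le\frac14$, then $\frac35m\le\sum_{(i,j)\in F}|W_{ij}|$.

*Proof of 1.* We average over Haar measure on $\mathcal U(L)$. For $\xi,\zeta\in L$ let $Q=\int U^*|\zeta\rangle\langle\zeta|U\,dU$, an operator on $L$. By invariance $V^*QV=Q$ for all $V\in\mathcal U(L)$. Unitaries span $\mathcal B(L)$, so $Q$ is a scalar, and its trace is $\|\zeta\|^2$. So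
$$\int|\langle U\xi,\zeta\rangle|^2\,dU=\langle Q\xi,\xi\rangle=\frac{\|\xi\|^2\|\zeta\|^2}m.$$
Since $U_{ij}=\langle UPe_j,Pe_i\rangle$, Cauchy–Schwarz gives $\int|U_{ij}|\,dU\le m^{-1/2}\|Pe_i\|\|Pe_j\|$. By Tonelli,
$$\int\sum_{(i,j)\in F}|U_{ij}|\,dU\le m^{-1/2}\sum_{(i,j)\in F}\frac{\|Pe_i\|^2+\|Pe_j\|^2}2\le m^{-1/2}\kappa\sum_j\|Pe_j\|^2=\kappa\sqrt m .$$
Here we used that, by symmetry, rows of $F$ also have at most $\kappa$ elements, and that $\sum_j\|Pe_j\|^2=\mathrm{Tr}\,P=m$. Some $W$ does not exceed the average.

*Proof of 2.* Since $W^*=Pa^*$, we have $\mathrm{Tr}(W^*a)=\mathrm{Tr}(Pa^*aP)=\mathrm{Tr}(W^*W)=m$. The partial isometry $W^*$ has rank $m$, hence trace norm $m$, so $|\mathrm{Tr}(W^*(a-T))|\le\frac m4$. Therefore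
$$\tfrac34m\le|\mathrm{Tr}(W^*T)|=\Big|\sum_j\langle Te_j,We_j\rangle\Big|=\Big|\sum_j\sum_iT_{ij}\overline{W_{ij}}\Big|\le\tfrac54\sum_{(i,j)\in F}|W_{ij}|,$$
because $T_{ij}=0$ off $F$ and $|T_{ij}|\le\|T\|\le\frac54$. $\square$

A single $W$ for a single $F$ is not enough, because we need one operator that is bad for all bandwidths. There are infinitely many blocks, and we can let the $n$-th block deal with a bandwidth that grows slowly with $n$. We state this for abstract embeddings of $\prod_kM_{n_k}$. For the special case one may think of the inclusion $\prod\mathcal B(H_n)\subseteq\mathcal B(H)$.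

**Proposition 4.2.** Let $(e_i)_{i\in I}$ be an orthonormal basis of a separable $H$, and let $F_0\subseteq F_1\subseteq\cdots\subseteq I\times I$ be symmetric with $|\{i:(i,j)\in F_r\}|\le\kappa_r<\infty$ for all $j$. Let $\Phi:\prod_kM_{n_k}(\mathbb C)\to\mathcal B(H)$ be an injective $*$-homomorphism with $\sup_kn_k=\infty$. Then the range of $\Phi$ is not contained in $\overline{\bigcup_rS(F_r)}$.

**Step 1: reductions.** Restricting $\Phi$ to a subproduct (sequences vanishing at the other indices) we may assume $n_k\to\infty$. We may also assume $\kappa_0\le\kappa_1\le\cdots$.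

**Step 2: find a copy of $\mathbb C^{n_k}$ for each block.** Let $1_k$ be the unit of the $k$-th block and $(\epsilon_{pq})$ its matrix units. Since $\Phi$ is injective, $\Phi(\epsilon_{11})\ne0$. Choose a unit vector $\xi$ in its range and let $L_k$ be the span of the vectors $\Phi(\epsilon_{p1})\xi$, $1\le p\le n_k$. They are orthonormal, because $\langle\Phi(\epsilon_{p1})\xi,\Phi(\epsilon_{q1})\xi\rangle=\langle\Phi(\epsilon_{1q}\epsilon_{p1})\xi,\xi\rangle$ is $1$ if $p=q$ and $0$ otherwise. They are permuted by the $\Phi(\epsilon_{pq})$ as the standard basis is. So $L_k\subseteq\Phi(1_k)H$ has dimension $n_k$, and $b\mapsto\Phi(b)|_{L_k}$ is a $*$-isomorphism $M_{n_k}\to\mathcal B(L_k)$. Let $P_k$ be the projection onto $L_k$.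

**Step 3: choose the bandwidth and the unitary in each block.** Let $r_k$ be the largest $r\le k$ with $\kappa_r\le n_k^{1/4}$, and $r_k=0$ if there is none. Since $n_k\to\infty$, we have $r_k\to\infty$, and $\kappa_{r_k}\le n_k^{1/4}$ for all large $k$. Lemma 4.1(1) gives $W_k\in\mathcal U(L_k)$ with
$$\sum_{(i,j)\in F_{r_k}}|(W_k)_{ij}|\le\kappa_{r_k}n_k^{1/2}\le n_k^{3/4}\qquad(k\text{ large}).$$
Let $u_k\in M_{n_k}$ be the unitary with $\Phi(u_k)|_{L_k}=W_k$, let $u=(u_k)_k$ and $a=\Phi(u)$. Then $\|a\|\le1$ and $aP_k=\Phi(u)\Phi(1_k)P_k=\Phi(u_k)P_k=W_k$.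

**Step 4: this operator is far from every $S(F_r)$.** Suppose $T\in S(F_r)$ and $\|a-T\|\le\frac14$. For large $k$ we have $r\le r_k$, so $T\in S(F_{r_k})$. Lemma 4.1(2) gives $\frac35n_k\le n_k^{3/4}$, that is, $n_k\le(5/3)^4$ for all large $k$. This contradicts $n_k\to\infty$. So $a\notin\overline{\bigcup_rS(F_r)}$. $\square$

*Proof of Proposition 1.1.* Suppose the normalizers of $\ell_\infty(X)$ generate $\mathrm C^*_{ql}(X)$. Products and adjoints of normalizers are normalizers, because $(nm)D(nm)^*=n(mDm^*)n^*\subseteq D$, and likewise for $(nm)^*D(nm)$. So $\mathrm C^*_{ql}(X)$ is the closed linear span of the normalizers, and by Proposition 2.1 it lies in $\overline{\bigcup_rS(F_r)}$, where $F_r=\{d(x,y)\le r\}$ has at most $\beta(r)$ elements in each column. By Lemmas 3.1 and 3.3, it contains $\prod_n\mathcal B(H_n)$ with $\dim H_n\to\infty$. (Indices with $H_n=0$ are dropped.) This contradicts Proposition 4.2. $\square$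

## 5. Other bases: monomial and quasi-local is not enough

What changes for an arbitrary Cartan subalgebra $D$? Sections 3 and 4 do not mention $D$, so only Section 2 has to be replaced. It used two special features.

First, $\ell_\infty(X)$ contains the rank-one projections $\chi_{\{x\}}$. A general $D$ might have no minimal projections: $L_\infty[0,1]$ is maximal abelian in $\mathcal B(L_2[0,1])$ and has none. The faithful expectation will exclude this, because $\mathcal A$ contains the compact operators. In Section 6 we find an orthonormal basis $(e_i)$ of $\ell_2(X)$ in which $D$ is diagonal and the normalizers are monomial.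

The second feature is more serious. The natural attempt is to repeat Step 3 of Proposition 2.1: a normalized monomial quasi-local operator maps $e_j$ to a multiple of $e_i$, so $e_i$ and $e_j$ should be close. But that step compressed by $\chi_{\{\sigma(y)\}}$ and $\chi_{\{y\}}$, that is, it used that each basis vector sits at one point. For flat basis vectors it breaks down, as the following example shows. Let $X$ be as in Theorem 1, take $H_n$ with the basis $f^{(n)}_1,\dots,f^{(n)}_{m_n}$ from Lemma 3.3, and extend these vectors to orthonormal bases of the spaces $\ell_2(X_n)$. Let $F_0\subseteq F_1\subseteq\cdots$ be any supports in this basis with at most $\kappa_r$ elements in each column. Choose $r_n\to\infty$ so slowly that $\kappa_{r_n}<m_n$ for large $n$. For those $n$ some pair $(f^{(n)}_{l_n},f^{(n)}_1)$ is not in $F_{r_n}$. Let $v$ exchange $f^{(n)}_1$ and $f^{(n)}_{l_n}$, fix the other $f_l^{(n)}$, and be $0$ on the orthogonal complement of $\bigoplus_n H_n$ (for the finitely many remaining $n$, let $v$ be the identity on $H_n$). Then $v\in\prod_n\mathcal U(H_n)\subseteq\mathrm C^*_{ql}(X)$,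 and $v$ is monomial. For large $n$ it has an entry $1$ outside $F_{r_n}$, so $\|v-T\|\ge1$ for every $T\in\bigcup_rS(F_r)$. In this basis the analogue of Proposition 2.1 is false for monomial quasi-local operators.

So being monomial and quasi-local is not enough, and we have to use that the normalizers generate. They must in particular approximate all of $\ell_\infty(X)$. This will show that a basis coming from a Cartan subalgebra cannot contain flat vectors: multiplying a flat vector by random signs scatters it over many basis vectors, whereas an operator near a sum of $k$ monomials moves each basis vector essentially to at most $k$ basis vectors. Carrying this out gives the following two results.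

**Theorem 2.** Let $X$ be any u.l.f. metric space, let $\mathcal A$ be a $\mathrm C^*$-algebra with $\ell_\infty(X)\cup\mathcal K(\ell_2(X))\subseteq\mathcal A\subseteq\mathrm C^*_{ql}(X)$, and let $D$ be a Cartan subalgebra of $\mathcal A$. Then:

1. there is an orthonormal basis $(e_i)_{i\in I}$ of $\ell_2(X)$ such that, identifying $\ell_\infty(I)$ with the operators diagonal in $(e_i)$, we have $c_0(I)\subseteq D=\mathcal A\cap\ell_\infty(I)$, and every normalizer of $D$ is monomial in the basis $(e_i)$;
2. there is a u.l.f. metric $d_I$ on $I$ with $\mathcal A\subseteq\mathrm C^*_u(I,d_I)$, the uniform Roe algebra acting through the basis $(e_i)$;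
3. if $\sup_kn_k=\infty$, there is no injective $*$-homomorphism $\prod_kM_{n_k}(\mathbb C)\to\mathcal A$.

**Theorem 3.** Let $X$ be u.l.f. and suppose there are disjoint finite sets $Y_n\subseteq X$ with $\sup_n|Y_n|=\infty$ such that the function $c$ in (2) satisfies $c(r)\to0$ as $r\to\infty$. Then $\mathrm C^*_{ql}(X)$ has no Cartan subalgebra. More generally, there are subspaces $H_n\subseteq\ell_2(Y_n)$ with $\sup_n\dim H_n=\infty$ such that no $\mathrm C^*$-algebra $\mathcal A$ with $\ell_\infty(X)\cup\mathcal K(\ell_2(X))\cup\prod_n\mathcal B(H_n)\subseteq\mathcal A\subseteq\mathrm C^*_{ql}(X)$ has a Cartan subalgebra.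

In Sections 6–8, $X$, $\mathcal A$ and $D$ are as in Theorem 2, and $E:\mathcal A\to D$ is a faithful conditional expectation. We use that $D'\cap\mathcal A=D$. Indeed, if $a\in\mathcal A$ commutes with $D$, so do its real and imaginary parts, and each of them generates together with $D$ an abelian $\mathrm C^*$-algebra. By maximality they lie in $D$. In particular $1\in D$.

## 6. Every Cartan subalgebra is diagonal in an orthonormal basis

**Step 1: density operators for the characters of $D$.** This step produces joint eigenvectors of $D$. Let $t$ be a character of $D$. Then $t\circ E|_{\mathcal K}$ is a positive functional on $\mathcal K$, so it equals $\mathrm{Tr}(h_t\,\cdot\,)$ with $h_t\ge0$ trace class. For $b\in D$ and $a\in\mathcal K$,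
$$\mathrm{Tr}(bh_ta)=\mathrm{Tr}(h_tab)=t(E(ab))=t(E(a)b)=t(b)\,\mathrm{Tr}(h_ta).$$
As $a\in\mathcal K$ is arbitrary, $bh_t=t(b)h_t$. So the range of $h_t$ lies in the joint eigenspace
$$H_t:=\{\xi\in H:\ b\xi=t(b)\xi\ \text{ for all }b\in D\}.$$

**Step 2: the eigenspaces fill $H$.** This is where faithfulness is used. If $t\ne t'$, some self-adjoint $b\in D$ has $t(b)\ne t'(b)$, so $H_t\perp H_{t'}$. Suppose $\xi\perp H_t$ for all $t$. Then
$$t\big(E(|\xi\rangle\langle\xi|)\big)=\langle h_t\xi,\xi\rangle=0\quad\text{for every character }t,$$
because $h_t\xi\in H_t$. So $E(|\xi\rangle\langle\xi|)=0$, and faithfulness gives $\xi=0$. Hence $H=\bigoplus_tH_t$.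

**Step 3: the eigenspaces are at most one-dimensional.** Let $\xi\in H_t$ be a unit vector. For $b\in D$ we have $b\xi=t(b)\xi$ and $b^*\xi=\overline{t(b)}\xi$, so $|\xi\rangle\langle\xi|\in\mathcal K\subseteq\mathcal A$ commutes with $D$, and therefore lies in $D$. If $\dim H_t\ge2$, with $\xi,\zeta\in H_t$ orthonormal, the projections onto $\xi$ and $(\xi+\zeta)/\sqrt2$ would both be in $D$, but they do not commute. So $\dim H_t\le1$. Choosing a unit vector in each nonzero $H_t$ we obtain an orthonormal basis $(e_i)_{i\in I}$, with $I$ countable, such that $p_i:=|e_i\rangle\langle e_i|\in D$ and every element of $D$ is diagonal. So $c_0(I)\subseteq D\subseteq\mathcal A\cap\ell_\infty(I)$. Conversely, elements of $\mathcal A\cap\ell_\infty(I)$ commute with $D$, so they are in $D'\cap\mathcal A=D$.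

**Step 4: normalizers are monomial and span.** If $n$ is a normalizer, $np_in^*=|ne_i\rangle\langle ne_i|\in D$ is diagonal of rank at most one, so $ne_i$ is a multiple of a basis vector. The same is true of $n^*e_i$. So $n$ is monomial. Normalizers are closed under products and adjoints, as in Section 4, and they generate $\mathcal A$. Therefore
$$\mathcal A\ \text{is the closed linear span of the monomial normalizers of } D \text{ that it contains.}\tag{4}$$
This proves Theorem 2(1).

## 7. Random signs localize the basis vectors

From now on entries refer to the basis $(e_i)$. Let $S_k$ be the set of bounded operators with at most $k$ nonzero entries in every column. A sum of $k$ monomial operators is in $S_k$, and $S_k+S_l\subseteq S_{k+l}$. By (4), $\mathcal A\subseteq\overline{\bigcup_kS_k}$. In particular every multiplication by signs is close to some $S_k$. The number $k$ depends on the signs so far. The first lemma makes it uniform, so that we may choose the signs at random afterwards.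

**Lemma 7.1.** For every $\eta>0$ there is $k\ge 1$ such that for every $u\in\Omega:=\{-1,0,1\}^X\subseteq\ell_\infty(X)$ there is $T\in S_k$ with $\|u-T\|\le\eta$.

**Step 1: a countable closed cover.** Let $B_k$ be the set of $u\in\Omega$ for which some $T\in S_k$ has $\|u-T\|\le\eta/2$. Since $\Omega\subseteq\ell_\infty(X)\subseteq\mathcal A$, we have $\Omega=\bigcup_kB_k$. The product topology makes $\Omega$ compact and metrizable, and $B_k$ is closed in it. Indeed, let $u_l\to u$ with $u_l\in B_k$ and corresponding $T_l\in S_k$. As $\|T_l\|\le1+\eta/2$ and $H$ is separable, a subsequence of $(T_l)$ converges in the weak operator topology (WOT) to some $T$. Its entries are limits of entries of the $T_l$. If $T$ had $k+1$ nonzero entries in some column, so would $T_l$ for large $l$ in the subsequence. So $T\in S_k$. Also $u_l\to u$ in WOT, and the norm is WOT-lower semicontinuous, so $\|u-T\|\le\eta/2$.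

**Step 2: Baire, then remove finitely many coordinates.** By the Baire category theorem some $B_{k_1}$ has nonempty interior, so it contains a cylinder $\{u\in\Omega:u|_Y=s\}$ with $Y\subseteq X$ finite. Given any $u\in\Omega$, let $u'$ equal $s$ on $Y$ and $u$ off $Y$. Then $u=u'+f$ with $f=\sum_{y\in Y}(u_y-s_y)\chi_{\{y\}}$. Only finitely many operators $f$ arise, and all are in $\mathcal A$, so there is one $k_2$ such that each of them is within $\eta/2$ of $S_{k_2}$. Hence $u$ is within $\eta$ of $S_{k_1+k_2}$. $\square$

**Lemma 7.2.** For every $\eta\in(0,1)$ there is $\delta>0$ such that for all $j\in I$, with $B=\{x\in X:|e_j(x)|<\delta\}$, we have $\|\chi_Be_j\|\le2\eta$.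

*Proof.* Take $k$ from Lemma 7.1 and set
$$c=\eta\sqrt{3/k},\qquad \delta=c^2/2 .$$
Suppose $\|\chi_Be_j\|>2\eta$ for some $j$.

**Step 1: for every choice of signs, some coefficient is large.** For $\varepsilon=(\varepsilon_x)_{x\in B}\in\{\pm1\}^B$ let $u_\varepsilon\in\Omega$ equal $\varepsilon_x$ at $x\in B$ and $0$ off $B$. Take $T\in S_k$ with $\|u_\varepsilon-T\|\le\eta$, and let $\Lambda\subseteq I$ be the set of rows where column $j$ of $T$ is nonzero, so $|\Lambda|\le k$. Then
$$\sum_{i\notin \Lambda}|\langle u_\varepsilon e_j,e_i\rangle|^2=\sum_{i\notin \Lambda}|\langle(u_\varepsilon-T)e_j,e_i\rangle|^2\le\|(u_\varepsilon-T)e_j\|^2\le\eta^2,$$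
whereas $\|u_\varepsilon e_j\|^2=\|\chi_Be_j\|^2>4\eta^2$. So $\sum_{i\in \Lambda}|\langle u_\varepsilon e_j,e_i\rangle|^2>3\eta^2$, and some $i\in \Lambda$ has $|\langle u_\varepsilon e_j,e_i\rangle|^2>3\eta^2/k=c^2$. In other words, with
$$Y_i(\varepsilon):=\langle u_\varepsilon e_j,e_i\rangle=\sum_{x\in B}\varepsilon_x\,e_j(x)\overline{e_i(x)},$$
for every $\varepsilon$ there is $i\in I$ with $|Y_i(\varepsilon)|>c$.

**Step 2: for random signs, all coefficients are small with positive probability.** The index $i$ in Step 1 depends on $\varepsilon$, so we need a union bound over all $i\in I$. Let the $\varepsilon_x$ be independent uniform signs and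
$$s_i:=\mathbb E|Y_i|^2=\sum_{x\in B}|e_j(x)|^2|e_i(x)|^2 .$$
Since $\sum_i|e_i(x)|^2=\|\delta_x\|^2=1$,
$$\sum_is_i=\sum_{x\in B}|e_j(x)|^2\sum_i|e_i(x)|^2\le1 .$$
The second moment alone gives $\sum_i\mathbb P(|Y_i|>c)\le\sum_is_i/c^2$, for which we only have the useless bound $1/c^2$. The flatness of $\chi_B e_j$, namely $s_i\le\delta^2\sum_x|e_i(x)|^2=\delta^2$, becomes useful with the fourth moment. The coefficients of $Y_i$ are absolutely summable by Cauchy–Schwarz, so Lemma 3.2 and Markov's inequality give $\mathbb P(|Y_i|>c)\le3s_i^2/c^4$. Together with Step 1,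
$$1\le\sum_i\mathbb P(|Y_i|>c)\le\frac3{c^4}\sum_is_i^2\le\frac{3\delta^2}{c^4}\sum_is_i\le\frac{3\delta^2}{c^4}=\frac34,$$
a contradiction. $\square$

**Fixing the constants.** Take $\eta=\frac18$ and the corresponding $\delta$ from Lemma 7.2, and set $s(j)=\{x\in X:|e_j(x)|\ge\delta\}$. Then for all $j\in I$ and $x\in X$
$$\|\chi_{X\setminus s(j)}e_j\|\le\tfrac14,\qquad\|\chi_{s(j)}e_j\|\ge\sqrt{15/16}>\tfrac12,\qquad|s(j)|\le\delta^{-2},\qquad|\{i\in I:x\in s(i)\}|\le\delta^{-2}.\tag{5}$$
The last two bounds follow from $\sum_x|e_j(x)|^2=1$ and $\sum_i|e_i(x)|^2=1$. In particular $s(j)\ne\emptyset$. So each $e_j$ sits, up to an error of norm $\frac14$, on a set of bounded size, and each point is used by boundedly many $j$. The sets $s(j)$ may have large diameter, but this does no harm below.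

## 8. Controlled supports for all of $\mathcal A$

With $s(j)$ in place of single points, the argument of Section 2 can be repeated. For $r\in\mathbb N$ let
$$F_r=\{(i,j)\in I\times I:\ d(s(i),s(j))\le r\}.$$
These sets are symmetric and increase with $r$. If $(i,j)\in F_r$, there are $x\in s(j)$ and $y\in s(i)$ with $d(x,y)\le r$, so (5) gives, for each $j$,
$$|\{i:(i,j)\in F_r\}|\le\sum_{x\in s(j)}\ \sum_{y\in B(x,r)}|\{i:y\in s(i)\}|\le\kappa_r:=\delta^{-4}\beta(r).\tag{6}$$

**Proposition 8.1.** $\mathcal A\subseteq\overline{\bigcup_rS(F_r)}$.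

**Step 1: reduction to normalized entries.** The right side is a closed linear space, so by (4) it suffices to approximate a normalizer $v$. It is monomial. Write $ve_j=c_je_{\sigma(j)}$, $c_j\ne0$, for the $j$ with $ve_j\ne0$. Fix $t>0$, let $v_t$ be $v$ with the entries of modulus less than $t$ replaced by $0$, and let $v'=v\,g(v^*v)$ with $g(s)=\max(s,t^2)^{-1/2}$. As in Section 2, $\|v-v_t\|\le t$. Since $v^*v$ is diagonal in $(e_j)$ with entries $|c_j|^2$, we have $v'e_j=c_j\max(|c_j|,t)^{-1}e_{\sigma(j)}$, so $v'$ is monomial with $\|v'\|\le1$. Since $1\in\mathcal A$, we have $v'\in\mathcal A\subseteq\mathrm C^*_{ql}(X)$.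

**Step 2: quasi-locality against localization.** We show that the entries of $v$ of modulus at least $t$ lie in some $F_r$. Choose $r\in\mathbb N$ with $\|\chi_Av'\chi_B\|\le\frac14$ whenever $d(A,B)>r$. Let $|c_j|\ge t$ and $i=\sigma(j)$, so $v'e_j=\lambda e_i$ with $|\lambda|=1$. If $d(s(i),s(j))>r$, then, splitting $e_j=\chi_{s(j)}e_j+\chi_{X\setminus s(j)}e_j$ and using (5),
$$\tfrac12<\|\chi_{s(i)}e_i\|=\|\chi_{s(i)}v'e_j\|\le\|\chi_{s(i)}v'\chi_{s(j)}\|+\|\chi_{X\setminus s(j)}e_j\|\le\tfrac14+\tfrac14,$$
a contradiction. So $(\sigma(j),j)\in F_r$ whenever $|c_j|\ge t$, that is, $v_t\in S(F_r)$. Letting $t\to0$ we get $v\in\overline{\bigcup_rS(F_r)}$. $\square$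

## 9. Deducing Theorems 2, 3 and 1

**Proof of Theorem 2(2).** We turn the sets $F_r$ into balls of a metric. For $i\ne j$ let $d_I(i,j)$ be the minimum, over all chains $i=i_0\ne i_1\ne\cdots\ne i_l=j$, of
$$\sum_{a=1}^l\Big(1+\big\lceil d(s(i_{a-1}),s(i_a))\big\rceil\Big),$$
and let $d_I(i,i)=0$. The sums are positive integers, so the minimum exists and is at least $1$. Symmetry is clear, and concatenating chains, with repeated consecutive entries deleted, gives the triangle inequality. So $d_I$ is a metric. If $d_I(i,j)\le R\in\mathbb N$, there is a chain with at most $R$ steps, each of cost at most $R$, so that consecutive indices are in $F_R$. Counting by (6) the possibilities for each step, and also allowing the chain to stay in place, we see that balls of radius $R$ have at most $(1+\kappa_R)^R$ elements. So $d_I$ is u.l.f. Finally, if $(i,j)\in F_r$, the one-step chain shows $d_I(i,j)\le r+1$. So operators in $S(F_r)$ have finite propagation for $d_I$, and Proposition 8.1 gives $\mathcal A\subseteq\mathrm C^*_u(I,d_I)$. $\square$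

**Proof of Theorem 2(3).** Let $\Phi:\prod_kM_{n_k}(\mathbb C)\to\mathcal A$ be an injective $*$-homomorphism with $\sup_kn_k=\infty$. By Proposition 8.1 its range lies in $\overline{\bigcup_rS(F_r)}$. By (6), the increasing symmetric sets $F_r$ have at most $\kappa_r$ elements in each column. This contradicts Proposition 4.2. $\square$

**Proof of Theorem 3.** Take $H_n$ from Lemma 3.3. Since $\sup_n|Y_n|=\infty$, the dimensions $\lfloor\log_2|Y_n|\rfloor$ are unbounded. Let $\ell_\infty(X)\cup\mathcal K(\ell_2(X))\cup\prod_n\mathcal B(H_n)\subseteq\mathcal A\subseteq\mathrm C^*_{ql}(X)$ and suppose $\mathcal A$ has a Cartan subalgebra. Dropping the indices with $H_n=0$, the inclusion of $\prod_n\mathcal B(H_n)\cong\prod_nM_{\dim H_n}(\mathbb C)$ into $\mathcal A$ is an injective $*$-homomorphism. This contradicts Theorem 2(3). By Lemma 3.3, $\mathcal A=\mathrm C^*_{ql}(X)$ is one of these algebras. $\square$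

**Proof of Theorem 1.** By Lemma 3.1, the sets $Y_n=X_n$ satisfy $c(r)\to0$, and $|X_n|\to\infty$. Since $X$ is u.l.f. by Section 1, Theorem 3 applies. $\square$

**Remark (bounded blocks).** In Theorem 2(3) the assumption $\sup_kn_k=\infty$ cannot be dropped. Let $X$ be as in Theorem 1 and $\mathcal A=\mathrm C^*_u(X)$. It contains $\ell_\infty(X)$ and $\mathcal K$, since matrix units have finite propagation, and it lies in $\mathrm C^*_{ql}(X)$, since $\chi_Aa\chi_B=0$ if $a$ has propagation at most $r$ and $d(A,B)>r$. Choosing one edge in each $X_n$ with $|X_n|\ge2$ and all bounded sequences of $2\times2$ matrices on these edges, we get a copy of $\prod_nM_2(\mathbb C)$ with propagation at most $1$. Yet $\ell_\infty(X)$ is Cartan in $\mathrm C^*_u(X)$. It is maximal abelian with a faithful expectation, as in Section 1. To see that normalizers generate, let $a$ have propagation at most $r$, and say that two distinct pairs in $\{(x,y):d(x,y)\le r\}$ conflict if they share their first or their second coordinate. Each pair conflicts with at most $2\beta(r)-2$ others, so the pairs can be colored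 with $2\beta(r)$ colors without a conflict within one color. Restricting $a$ to the pairs of one color gives a monomial operator with bounded entries and propagation at most $r$, which is a normalizer of $\ell_\infty(X)$. So $a$ is a finite sum of normalizers.
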